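# Common fixed points for the partially bicyclic semigroup

## Representations of $S_2$, norm-fragmented sets and the property $(F_{*s})$

Banach spaces are real or complex, $E^*$ denotes the dual of a Banach space $E$, and "diam" always refers to the norm.

**Definition (semitopological semigroup).** A semitopological semigroup is a semigroup $S$ with a topology for which all the translations $s\mapsto st$ and $s\mapsto ts$ are continuous. For example, every semigroup with the discrete topology is one, and so is $(\mathbb R,+)$ with its usual topology.

**Definition (the partially bicyclic semigroup).** This is $S_2=\langle e,a,b,c\mid ab=e,\ ac=e\rangle$, where $e$ is the identity element, regarded as a discrete semigroup.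

So $a$ is a left inverse of both $b$ and $c$. Here is a concrete model. Let $K=\{0,1\}^{\mathbb N}$ with the product topology, and for $x=(x_1,x_2,\dots)\in K$ put
$$\beta(x)=0x,\qquad \gamma(x)=1x,\qquad \alpha(x)=(x_2,x_3,\dots).\tag{1}$$
Deleting the letter just added gives back $x$, so $\alpha\beta=\alpha\gamma=\mathrm{id}$, and $a,b,c,e\mapsto\alpha,\beta,\gamma,\mathrm{id}$ turns words of $S_2$ into maps of $K$.

**Definition (representation).** A representation of $S$ on a set $C$ is a family $\{T_s:s\in S\}$ of maps $T_s:C\to C$ with $T_{st}=T_sT_t$ for all $s,t\in S$. If $C$ lies in a normed space, it is norm nonexpansive when $\|T_sx-T_sy\|\le\|x-y\|$ for all $s\in S$ and $x,y\in C$.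

We do not ask that $T_e$ be the identity map. We only know $T_eT_e=T_e$. For example, let $C=[-1,1]^2\subset\mathbb R^2$ with the maximum norm and let every $T_s$ be the map $T(x,y)=(x,|x|)$. Then $T^2=T$, so this is a representation. It is nonexpansive, since $\max(|x-x'|,\,||x|-|x'||)=|x-x'|$. The image of $T_e$ is the V-shaped graph of $|x|$, which is not convex.

We use three textbook facts about the weak\* topology.

* (W1) Closed norm balls of $E^*$ are weak\* closed, because $\|x-z\|\le r$ means $|(x-z)(\xi)|\le r$ for all $\xi\in E$ with $\|\xi\|\le1$.
* (W2) A weak\* compact set is bounded (uniform boundedness). It is weak\* closed, hence norm closed, hence complete for the norm.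
* (W3) A norm compact set is weak\* compact, and on it the norm and weak\* topologies agree. Indeed the identity from the norm to the weak\* topology is continuous from a compact to a Hausdorff space.

The example to keep in mind is $\ell^1=c_0^*$ with unit vectors $e_n$, and $C$ its closed unit ball, which is weak\* compact and norm separable. Let $T_e=\mathrm{id}$ and
$$T_be_n=e_{2n},\qquad T_ce_n=e_{2n-1},\qquad T_ae_{2n}=T_ae_{2n-1}=e_n,\tag{2}$$
extended linearly and continuously to $\ell^1$. Then $T_aT_b=T_aT_c=\mathrm{id}$, so this is a representation of $S_2$. The maps $T_b,T_c$ are isometric, and $\|T_ax\|\le\sum_n(|x_{2n}|+|x_{2n-1}|)=\|x\|$. All three are weak\* continuous, being the adjoints of the operators $(y_n)\mapsto(y_{2n})$, $(y_n)\mapsto(y_{2n-1})$ and $(y_m)\mapsto(y_{\lceil m/2\rceil})$ on $c_0$. The only fixed point of $T_b$ is $0$: if $T_bx=x$ then $x_m=0$ for odd $m$ and $x_{2n}=x_n$ for all $n$, so all coordinates vanish. Note that $T_b(C)\cap T_c(C)=\{0\}$.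

**Definition (bad points, norm-fragmented set).** For a nonempty set $N\subset E^*$ and $\varepsilon>0$ let
$$s_\varepsilon(N)=\{x\in N:\ \text{every relatively weak* open } U\subset N \text{ with } x\in U\text{ has } \operatorname{diam}U>\varepsilon\}.\tag{3}$$
A set $C\subset E^*$ is norm-fragmented if, for every nonempty relatively weak\* closed $N\subset C$ and every $\varepsilon>0$, some nonempty relatively weak\* open subset of $N$ has diameter $\le\varepsilon$; in other words, if always $s_\varepsilon(N)\ne N$.

A relatively weak\* closed subset of a norm-fragmented set is again norm-fragmented. Here are two examples, one on each side.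

*The unit ball $C$ of $\ell^1=c_0^*$.* For $0<\varepsilon<2$ the bad set is the smaller ball $s_\varepsilon(C)=\{x:\|x\|\le1-\varepsilon/2\}$. Suppose first that $\|x\|<1-\varepsilon/2$ and pick $\delta>\varepsilon/2$ with $\|x\|+\delta\le1$. Then $x\pm\delta e_n\in C$ converge weak\* to $x$, so every neighborhood of $x$ has diameter at least $2\delta>\varepsilon$. As $s_\varepsilon(C)$ is weak\* closed (its complement is a union of relatively open sets of diameter $\le\varepsilon$), the points with $\|x\|=1-\varepsilon/2$ are bad too. Now suppose $\|x\|>1-\varepsilon/2$. Choose $n_0$ and $\eta>0$ with $\sum_{n\le n_0}|x_n|>1-\varepsilon/2+\eta$, put $\delta=\eta/2$, and let $U=\{y\in C:\sum_{n\le n_0}|y_n-x_n|<\delta\}$. For $y,z\in U$ the first $n_0$ coordinates contribute at most $2\delta$ to $\|y-z\|$, and each tail has norm at most $1-(\sum_{n\le n_0}|x_n|-\delta)\le\varepsilon/2-\eta+\delta$. Hence $\|y-z\|\le\varepsilon-2\eta+4\delta=\varepsilon$, and $x$ is not bad. (That every weak\* closed $N\subset C$ has good points follows from Lemma 3 below.)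

*Point masses.* Let $\Delta=\{\delta_x:x\in K\}\subset C(K)^*$. In the weak\* topology $\Delta$ is homeomorphic to $K$. If $x\ne y$ differ in coordinate $j$, the function equal to $1$ or $-1$ according to whether $z_j=x_j$ or not shows $\|\delta_x-\delta_y\|=2$. As $K$ has no isolated point, every nonempty relatively weak\* open subset of $\Delta$ has diameter $2$. So $\Delta$ is not norm-fragmented: $s_1(\Delta)=\Delta$.

**Definition (the property $(F_{*s})$).** $S$ has $(F_{*s})$ if the following holds. Whenever $\{T_s:s\in S\}$ is a norm nonexpansive representation of $S$ on a nonempty norm separable weak\* compact convex set $C$ of the dual space $E^*$ of a Banach space $E$, and the map $(s,x)\mapsto T_s(x)$ from $S\times C$ to $C$ is jointly continuous when $C$ has the weak\* topology, there is a common fixed point for $S$ in $C$.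

When $S$ is discrete, joint continuity just says that each $T_s$ is weak\* continuous. Some semigroups fail the property: the free semigroup on two generators acts on $[0,1]\subset\mathbb R$ with one generator the constant map $0$ and the other the constant map $1$, and there is no common fixed point.

**Definition (left reversible, left amenable; discrete case).** A discrete semigroup $S$ is left reversible if $sS\cap tS\neq\emptyset$ for all $s,t\in S$. It is left amenable if there is a mean $m$ on $\ell^\infty(S)$ (a positive linear functional with $m(1)=1$) such that $m(l_sf)=m(f)$ for all $s$ and $f$, where $(l_sf)(t)=f(st)$. For example, every commutative $S$ is left reversible, since $st=ts\in sS\cap tS$, and a finite group is left amenable, with $m$ the average over the group.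

It is known that every left reversible or left amenable semitopological semigroup has $(F_{*s})$. Neither condition holds for $S_2$. By (1), every element of $bS_2$ acts on $K$ as a map with values in $\{x_1=0\}$, and every element of $cS_2$ as a map with values in $\{x_1=1\}$. Hence
$$bS_2\cap cS_2=\emptyset,\tag{4}$$
and $S_2$ is not left reversible. If $m$ were a left invariant mean, then $l_b1_{bS_2}=1$ and $l_c1_{cS_2}=1$ would give $m(1_{bS_2})=m(1_{cS_2})=1$, although $1_{bS_2}+1_{cS_2}\le1$ by (4). So $S_2$ is not left amenable.

This leaves the problem of these notes, taken from Anthony T.M. Lau and Yong Zhang, "Algebraic and analytic properties of semigroups related to fixed point properties of non-expansive mappings", arXiv:2001.08149 (2020): *does $S_2$ have $(F_{*s})$?* We shall prove that it does.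

## Intervals and finite-dimensional sets

One computation is used in every case. Let $\{T_s\}$ be a norm nonexpansive representation of $S_2$ on $C$ and put $D=T_e(C)$. Since $T_eT_e=T_e$, the map $T_e$ is the identity on $D$. Since $es=s$, we have $T_s(D)\subset T_s(C)=T_eT_s(C)\subset T_e(C)=D$ for every $s$. And for $x,y\in D$,
$$\|x-y\|=\|T_ex-T_ey\|=\|T_aT_bx-T_aT_by\|\le\|T_bx-T_by\|\le\|x-y\|.\tag{5}$$
So $T_b$ is isometric on $D$, and so is $T_c$, because $ac=e$ too. Nothing similar is available for $T_a$.

Take $C=[0,1]$ with continuous maps. Then $D$ is a compact interval $[p,q]$. If $p<q$, an isometric map of $[p,q]$ into itself sends $p,q$ to two points at distance $q-p$, that is, to $p,q$ in some order; the midpoint $m$ has distance $(q-p)/2$ to both, so it is fixed. Hence $T_bm=T_cm=m$, trivially so if $p=q$, and $T_am=T_aT_bm=T_em=m$. The value of $T_a$ came for free: $a$ undoes $b$, and $b$ does not move $m$.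

Next let $E^*$ be finite-dimensional. Then $C$ is norm compact and so is $D$, and the following classical fact applies.

**Lemma 1.** Let $M$ be a compact metric space and $\beta:M\to M$ an isometric map (a map preserving distances). Then $\beta(M)=M$.

*Proof.* Suppose $y\in M\setminus\beta(M)$. The set $\beta(M)$ is compact, so $y$ has a distance $\delta>0$ from it. For $m>n\ge0$, since $\beta^n$ preserves distances, $d(\beta^ny,\beta^my)=d(y,\beta^{m-n}y)\ge\delta$. Thus the sequence $(\beta^ny)$ has no Cauchy subsequence, contradicting compactness. $\square$

So in finite dimensions $T_bD=T_cD=D$, and again $T_aD=T_aT_bD=T_eD=D$. We have a norm compact set that *every* $T_s$ maps onto itself. It need not be convex, as the V-shaped example shows, so there is no fixed point yet. But such a set is all that is needed.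

## From an invariant norm compact set to a fixed point

**Lemma 2.** Let $\{T_s:s\in S\}$ be a norm nonexpansive representation of a semigroup $S$ on a nonempty weak\* compact convex $C\subset E^*$. Suppose every nonempty weak\* compact convex $S$-invariant subset $C_0\subset C$ contains a nonempty norm compact $M$ with $T_s(M)=M$ for all $s\in S$. Then $S$ has a common fixed point in $C$.

*Proof.* This is DeMarr's argument: a compact invariant set with more than one point would let us shrink a minimal convex invariant set.

**Step 1: set up minimality.** The purpose is to have a set that cannot be shrunk. The intersection of a chain of nonempty weak\* compact convex $S$-invariant subsets of $C$ is again such a set; it is nonempty by compactness. By Zorn's lemma there is a minimal one, $C_0$. Let $M\subset C_0$ be as in the hypothesis. If $M=\{p\}$, then $T_sp=p$ for all $s$ and we are done. Suppose instead that $d=\operatorname{diam}M>0$.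

**Step 2: find a point closer than $d$ to all of $M$.** This point will show that the shrunken set of Step 3 is nonempty. By compactness, two points of $M$ have distance exactly $d$. Cover $M$ by finitely many balls of radius $d/3$: each contains at most one point of any subset of $M$ with mutual distances $d$, so such subsets have bounded cardinality. Let $\{x_1,\dots,x_n\}\subset M$, $n\ge2$, be a maximal one, and put $u=\frac1n\sum_ix_i\in C_0$. Let $r=\max_{x\in M}\|u-x\|$, attained at $x_0\in M$. Then
$$r=\|u-x_0\|\le\frac1n\sum_{i=1}^n\|x_i-x_0\|\le d.$$
If $r=d$, all the $\|x_i-x_0\|$ equal $d$, so $x_0$ differs from every $x_i$ and $\{x_0,x_1,\dots,x_n\}$ contradicts maximality. Hence $r<d$.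

**Step 3: shrink $C_0$.** The aim is to contradict minimality. Let
$$C_1=\{x\in C_0:\ \|x-k\|\le r\ \text{ for all } k\in M\}.$$
It contains $u$, it is convex, and by (W1) it is weak\* compact. It is $S$-invariant: let $x\in C_1$, $s\in S$, $k\in M$. Since $T_sM=M$, write $k=T_sk'$ with $k'\in M$; then $\|T_sx-k\|=\|T_sx-T_sk'\|\le\|x-k'\|\le r$. By minimality $C_1=C_0\supset M$. So any two points of $M$ have distance at most $r<d$, which contradicts $\operatorname{diam}M=d$. $\square$

Step 3 uses $T_sM=M$, and $T_sM\subset M$ would not be enough. With Lemma 2 the finite-dimensional case of our question is settled: apply the argument after Lemma 1 to each $C_0$ in place of $C$.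

## Disjoint images in a minimal set

In infinite dimensions $D=T_e(C_0)$ is weak\* compact, but not norm compact in general. In (2), $D$ is the unit ball of $\ell^1$, and $T_b$ is isometric but not onto. A natural first attempt is to take a *minimal* nonempty weak\* closed $S$-invariant set $Y\subset C_0$ and show $T_sY=Y$ for all $s$.

For a left reversible discrete semigroup acting by weak\* continuous maps, this works. Given $s,t\in S$, choose $r=su=tv\in sS\cap tS$. Then $T_rY=T_sT_uY\subset T_sY$, and likewise $T_rY\subset T_tY$. So the compact sets $T_sY$ are directed downward, and $F=\bigcap_sT_sY$ is nonempty. It is invariant: for $x\in F$ and $s,t\in S$ choose $u,v$ with $tu=sv$; since $x\in T_uY$, we get $T_tx\in T_{tu}Y=T_sT_vY\subset T_sY$. By minimality $F=Y$, hence $Y\subset T_sY\subset Y$ for every $s$.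

For $S_2$ the argument stops at its first step: by (4) there is no $r\in bS_2\cap cS_2$, and nothing makes $T_bY$ and $T_cY$ meet. This really happens. Let $S_2$ act on $\Delta=\{\delta_x:x\in K\}$ by $T_a\delta_x=\delta_{\alpha x}$, $T_b\delta_x=\delta_{\beta x}$, $T_c\delta_x=\delta_{\gamma x}$, $T_e=\mathrm{id}$. The set $\Delta$ is weak\* compact, the maps are weak\* continuous, and they are nonexpansive because all distances in $\Delta$ are $0$ or $2$. It is minimal: a nonempty closed invariant subset contains some $\delta_x$, hence $\delta_{wx}$ for all finite words $w$, and the points $wx$ are dense in $K$. But $T_b\Delta\cap T_c\Delta=\emptyset$. Not even a nonempty subset $M$ with $T_bM=M=T_cM$ exists, since its points would have first letter both $0$ and $1$. So the goal itself is out of reach unless norm separability is used: $\Delta$ is not norm separable.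

## Isometries move bad points to bad points

Two observations get past this. First, norm separability makes the set norm-fragmented, so some points have weak\* neighborhoods of small norm diameter. A weak\* continuous *isometric* map sends bad points, in the sense of (3), to bad points. A minimal set for isometries therefore has no bad points at all, and this forces norm compactness; Lemma 1 then gives surjectivity. Second, we must leave $a$ out when we choose the minimal set. A map that is only nonexpansive can send a bad point to a good one: the constant map $x\mapsto e_1$ on the unit ball $C$ of $\ell^1$ sends $0\in s_\varepsilon(C)$ to $e_1\notin s_\varepsilon(C)$ for $0<\varepsilon<2$. So we minimize for $b$ and $c$ only, and $a$ comes along afterwards because $ab=e$.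

**Lemma 3.** A norm separable weak\* compact set $C\subset E^*$ is norm-fragmented.

*Proof.* Let $\emptyset\ne N\subset C$ be weak\* closed and $\varepsilon>0$. Since $N$ is norm separable, countably many closed balls of radius $\varepsilon/2$ cover it. By (W1) their intersections with $N$ are weak\* closed. As $N$ is a compact Hausdorff space, Baire's theorem says that one of these intersections has nonempty interior relative to $N$. This interior is a nonempty relatively weak\* open subset of $N$ of diameter $\le\varepsilon$. $\square$

**Lemma 4.** Let $D\subset E^*$ be a nonempty weak\* compact norm-fragmented set. Let $\mathcal B$ be a family of weak\* continuous maps $D\to D$ with $\|\beta x-\beta y\|=\|x-y\|$ for all $x,y\in D$, $\beta\in\mathcal B$. Then there is a nonempty norm compact $M\subset D$ with $\beta(M)=M$ for all $\beta\in\mathcal B$.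

*Proof.* **Step 1: choose the candidate.** We want a set with no smaller invariant closed subset. By compactness, chains of nonempty weak\* closed sets $M\subset D$ with $\beta(M)\subset M$ for all $\beta\in\mathcal B$ have nonempty intersection, which is of the same kind. Zorn's lemma gives a minimal such $M$.

**Step 2: show $s_\varepsilon(M)=\emptyset$ for every $\varepsilon>0$.** We check that $s_\varepsilon(M)$ is a closed, proper, invariant subset of $M$ and invoke minimality. It is weak\* closed, because its complement in $M$ is a union of relatively weak\* open sets of diameter $\le\varepsilon$. It is proper, because $D$ is norm-fragmented. For invariance, let $x\in s_\varepsilon(M)$ and $\beta\in\mathcal B$, and let $U$ be relatively weak\* open in $M$ with $\beta x\in U$. Put $V=M\cap\beta^{-1}(U)$. As $\beta$ is weak\* continuous and maps $M$ to $M$, the set $V$ is relatively weak\* open in $M$, and it contains $x$. So $\operatorname{diam}V>\varepsilon$. Since $\beta(V)\subset U$ and $\beta$ preserves distances, $\operatorname{diam}U\ge\operatorname{diam}\beta(V)=\operatorname{diam}V>\varepsilon$. Hence $\beta x\in s_\varepsilon(M)$. If $s_\varepsilon(M)$ were nonempty, it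 would contradict the minimality of $M$.

**Step 3: deduce that $M$ is norm compact.** By Step 2 every point of $M$ has a relatively weak\* open neighborhood of diameter $\le\varepsilon$. By weak\* compactness finitely many of them cover $M$. As $\varepsilon$ is arbitrary, $M$ is norm totally bounded. By (W2) it is norm complete, so it is norm compact.

**Step 4: get equality.** Each $\beta\in\mathcal B$ is an isometric map of the norm compact set $M$ into itself, so $\beta(M)=M$ by Lemma 1. $\square$

For $\Delta$ this breaks in Step 2 alone: $\Delta$ is minimal for $b,c$ (the density argument above used only prepending letters), and $s_1(\Delta)=\Delta$ is not proper.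

## The common fixed point theorem for $S_2$

**Theorem 1.** $S_2$ has $(F_{*s})$. More precisely, let $\{T_s\}$ be a norm nonexpansive representation of $S_2$ on a nonempty norm-fragmented (for example, norm separable) weak\* compact convex $C\subset E^*$, with $T_e,T_b,T_c$ weak\* continuous. Then $S_2$ has a common fixed point in $C$. (Weak\* continuity of $T_a$ is not needed.)

*Proof.* Norm separable weak\* compact sets are norm-fragmented by Lemma 3, so the second statement contains the first. We verify the hypothesis of Lemma 2. Let $C_0\subset C$ be nonempty, weak\* compact, convex and $S_2$-invariant.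

**Step 1: pass to a set where $T_b$ and $T_c$ are isometric.** Lemma 4 needs isometries of a weak\* compact set. Put $D=T_e(C_0)\subset C_0$. It is nonempty, and weak\* compact because $T_e$ is weak\* continuous; being a weak\* closed subset of $C$, it is norm-fragmented. It need not be convex, and Lemma 4 does not ask for that. By the computation leading to (5), applied to $C_0$ in place of $C$, the map $T_e$ is the identity on $D$, every $T_s$ maps $D$ into $D$, and $T_b|_D$, $T_c|_D$ are isometric.

**Step 2: find $M$ for $b$ and $c$.** Lemma 4 with $\mathcal B=\{T_b|_D,T_c|_D\}$ gives a nonempty norm compact $M\subset D$ with $T_bM=M=T_cM$.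

**Step 3: add $e$ and $a$.** We need $T_sM=M$ for all $s$. As $M\subset D$, $T_eM=M$. Then
$$T_aM=T_a(T_bM)=T_{ab}M=T_eM=M.$$
The set $\{s:T_sM=M\}$ is closed under products and contains the generators $e,a,b,c$, so it is all of $S_2$. Thus $C_0$ contains a set $M$ as required, and Lemma 2 gives a common fixed point. $\square$

The hypotheses cannot simply be thrown away.

*Norm separability, or norm-fragmentedness, cannot be dropped.* Push-forward of measures by $\alpha,\beta,\gamma$ and $\mathrm{id}$ from (1) is an affine, weak\* continuous, norm nonexpansive representation of $S_2$ on the weak\* compact convex set $P(K)\subset C(K)^*$ of probability measures. It is nonexpansive because $|\int f\circ\beta\,d(\mu-\nu)|\le\|\mu-\nu\|$ when $|f|\le1$, and similarly for the other maps. A common fixed point $\mu$ would satisfy $\mu\{x_1=0\}=1$, being fixed by the push-forward under $\beta$, and $\mu\{x_1=1\}=1$, because of $\gamma$. This is impossible.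

*Neither relation can be dropped.* The semigroup $\langle e,a,b,c\mid ab=e\rangle$, with $e$ the identity, acts on $[0,1]\subset\mathbb R$ by $T_ax=T_bx=1-x$, $T_cx=0$, $T_e=\mathrm{id}$. Indeed $T_aT_b=\mathrm{id}$, and the maps are nonexpansive and continuous. The only fixed point of $T_a$ is $\frac12$, and $T_c$ moves it. Keeping only $ac=e$ is symmetric.

## Semigroups generated by one-sided invertible elements

The proof of Theorem 1 used only that $b,c$ have left inverses and that $a$ is one. To allow semigroups that are generated only up to closure, we need to know that the condition $T_sM=M$ passes to limits. We say that $S$ is *topologically generated* by $G\subset S$ if the subsemigroup generated by $G$ is dense in $S$. For example, $([0,\infty),+)$ with its usual topology is topologically generated by $\{1/n:n\ge1\}$.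

**Lemma 5.** Let $S$ be a semitopological semigroup that acts by norm nonexpansive maps on a set $D\subset E^*$, with $s\mapsto T_sx$ weak\* continuous for each $x\in D$. Let $M\subset D$ be norm compact. Then $\{s\in S:T_sM=M\}$ is, if nonempty, a closed subsemigroup.

*Proof.* If $T_sM=M=T_tM$, then $T_{st}M=T_sT_tM=M$. For closedness, let $s_i\to s$ be a net with $T_{s_i}M=M$. For $x\in M$ the points $T_{s_i}x\in M$ converge weak\* to $T_sx$, and $M$ is weak\* closed by (W3). So $T_sM\subset M$. For the other inclusion let $y\in M$ and write $y=T_{s_i}x_i$ with $x_i\in M$. Pass to a subnet with $x_i\to x\in M$ in norm. Then $\|y-T_{s_i}x\|=\|T_{s_i}x_i-T_{s_i}x\|\le\|x_i-x\|\to0$, while $T_{s_i}x\to T_sx$ weak\*. Hence $y=T_sx\in T_sM$. $\square$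

**Theorem 2.** Let $S$ be a semitopological semigroup with identity $e$. Put $L=\{s:\exists t,\ ts=e\}$ and $R=\{t:\exists s,\ ts=e\}$. If $S$ is topologically generated by $L\cup R$, then $S$ has $(F_{*s})$. In place of norm separability of $C$ and joint continuity it suffices that $C$ is norm-fragmented, that $T_s$ is weak\* continuous for $s\in L$, and that $s\mapsto T_sx$ is weak\* continuous for each $x\in C$.

*Proof.* By Lemma 3, and because joint continuity implies the two separate ones, the weaker assumptions suffice. Let $C_0\subset C$ be nonempty, weak\* compact, convex and $S$-invariant; we look for the $M$ of Lemma 2.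

**Step 1: isometries.** As before we pass to the image of $T_e$. Since $ee=e$, we have $e\in L$, so $T_e$ is weak\* continuous and $D=T_e(C_0)$ is a nonempty weak\* compact norm-fragmented set. The map $T_e$ is the identity on $D$, and $T_s(D)\subset T_s(C_0)=T_eT_s(C_0)\subset D$ for all $s\in S$. If $s\in L$ and $ts=e$, then for $x,y\in D$
$$\|x-y\|=\|T_tT_sx-T_tT_sy\|\le\|T_sx-T_sy\|\le\|x-y\|,$$
so $T_s|_D$ is isometric.

**Step 2: the compact set.** Lemma 4 with $\mathcal B=\{T_s|_D:s\in L\}$ gives a nonempty norm compact $M\subset D$ with $T_sM=M$ for all $s\in L$.

**Step 3: all of $S$.** We extend the equality to $R$ and then to limits. If $t\in R$ and $ts=e$, then $s\in L$, so $T_tM=T_tT_sM=T_eM=M$. By Lemma 5, $\{s\in S:T_sM=M\}$ is a closed subsemigroup; it contains $L\cup R$, so it is $S$. Lemma 2 finishes the proof. $\square$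

In a group $L=S$, so Theorem 2 covers all groups. In the bicyclic semigroup $\langle e,a,b\mid ab=e\rangle$ we have $b\in L$ and $a\in R$. The same check covers $\langle e,a,b_1,\dots,b_n\mid ab_i=e\rangle$, also with infinitely many $b_i$, and $\langle e,a,b,c,d\mid ac=e,\ bd=e\rangle$. The version with norm-fragmented $C$ also applies to weakly continuous nonexpansive actions on weakly compact convex sets of Banach spaces, viewed in $E^{**}$, where the weak topology of $E$ is the restriction of the weak\* topology, and to weak\* compact convex subsets of $E^*$ when $E$ is Asplund. These sets are norm-fragmented: see Namioka, *Separate continuity and joint continuity*, Pacific J. Math. 51 (1974), and Namioka–Phelps, *Banach spaces which are Asplund spaces*, Duke Math. J. 42 (1975).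

## Invariant measures and a characterization of $(F_{*s})$

The compact set $M$ of Lemma 2 is not merely a device: having one in every action is equivalent to $(F_{*s})$, and so is having an invariant measure. In the next theorem a Radon probability measure on $D$ is one on the weak\* Borel sets of the compact space $D$.

**Theorem 3.** For a semitopological semigroup $S$ the following are equivalent. In (iii) and (iv), $D$ ranges over all nonempty norm separable weak\* compact subsets (not necessarily convex) of dual Banach spaces, with all norm nonexpansive representations of $S$ on $D$ for which $S\times D\to D$ is jointly continuous for the weak\* topology.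

* (i) $S$ has $(F_{*s})$.
* (ii) $S$ has $(F_{*s})$ restricted to affine maps $T_s$.
* (iii) $D$ carries a Radon (weak\* Borel) probability measure $\mu$ with $\mu\circ T_s^{-1}=\mu$ for all $s$.
* (iv) $D$ contains a nonempty norm compact $M$ with $T_sM=M$ for all $s$.

A small case of (iii) and (iv): for the action (2) on the unit ball of $\ell^1$ one may take $\mu=\delta_0$ and $M=\{0\}$.

*Proof that (iv) implies (i), and (i) implies (ii).* Let $S$ act on $C$ as in $(F_{*s})$, and let $C_0\subset C$ be nonempty, weak\* compact, convex and $S$-invariant. Then $C_0$ is norm separable and the restricted action is jointly continuous, so (iv) with $D=C_0$ gives the $M$ required in Lemma 2. This proves (i). That (i) implies (ii) is trivial.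

*Proof that (ii) implies (iii).* We linearize: the measures on $D$ become a convex set on which $S$ acts affinely. The usual norm on $C(D)^*$ makes point masses far apart and destroys separability, so we use another norm.

**Step 1: a Banach space whose dual contains the measures.** Let $D\subset X^*$ and fix $x_0\in D$. Let $E$ be the space of weak\* continuous, norm-Lipschitz functions $f:D\to\mathbb R$ with $f(x_0)=0$, normed by the least Lipschitz constant. The set $D$ is bounded by (W2), and $|f(x)|\le\|f\|\,\|x-x_0\|\le\|f\|\operatorname{diam}D$. So a Cauchy sequence $(f_n)$ in $E$ converges uniformly to some $f$, which is weak\* continuous with $f(x_0)=0$. Letting $m\to\infty$ in $|(f_m-f_n)(x)-(f_m-f_n)(y)|\le\|f_m-f_n\|\,\|x-y\|$ shows that $f-f_n$ is Lipschitz with constant tending to $0$. So $f\in E$ and $f_n\to f$: $E$ is a Banach space.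

**Step 2: embed $P(D)$.** We want a copy of $P(D)$, the Radon probability measures on $D$ with the weak\* topology of $C(D)^*$, inside $E^*$. Put $\phi(\mu)(f)=\int f\,d\mu$. By the bound in Step 1, $\phi(\mu)\in E^*$, and $\phi$ is affine and weak\*–weak\* continuous, as $E\subset C(D)$. It is injective. Indeed $E+\mathbb R$ consists of all Lipschitz weak\* continuous real functions on $D$, and it is an algebra, because products of bounded Lipschitz functions are Lipschitz. It contains $x\mapsto\operatorname{Re}x(\xi)$ for $\xi\in X$, so it separates points: if $x(\xi)\ne y(\xi)$, the real parts differ at $\xi$ or, in the complex case, at $\xi$ or $i\xi$. By Stone–Weierstrass it is dense in $C(D)$. If $\phi(\mu)=\phi(\nu)$, then $\mu$ and $\nu$ have the same integrals on $E$ and on constants, hence on $C(D)$, so $\mu=\nu$. Since $P(D)$ is compact and convex, $C=\phi(P(D))$ is weak\* compact and convex, and $\phi$ is a homeomorphism onto $C$.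

**Step 3: $C$ is norm separable.** This is a hypothesis of (ii). Let $\varepsilon>0$. Countably many closed balls of radius $\varepsilon/2$ cover $D$, and they are weak\* closed, so $D$ is a countable disjoint union of nonempty weak\* Borel sets $B_i$ with $\operatorname{diam}B_i\le\varepsilon$. Pick $x_i\in B_i$. Given $\mu\in P(D)$, pick $n$ with $\mu(A)<\varepsilon$ for $A=\bigcup_{i>n}B_i$, and put $\mu'=\sum_{i\le n}\mu(B_i)\delta_{x_i}+\mu(A)\delta_{x_1}$. For $f\in E$ with $\|f\|\le1$,
$$\Big|\int f\,d\mu-\int f\,d\mu'\Big|\le\sum_{i\le n}\int_{B_i}|f-f(x_i)|\,d\mu+\int_A|f-f(x_1)|\,d\mu\le\varepsilon+\varepsilon\operatorname{diam}D.$$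
So the images of finitely supported measures are norm dense in $C$. Moreover $\|\phi(\delta_x)-\phi(\delta_y)\|\le\|x-y\|$, and changing weights $t_i$ into $q_i$ moves the image by at most $\sum_i|t_i-q_i|\operatorname{diam}D$. Hence the measures with rational weights and points in a countable norm dense subset of $D$ have norm dense images.

**Step 4: the action on $C$.** We check the remaining hypotheses of (ii). Put $\hat T_s\phi(\mu)=\phi(\mu\circ T_s^{-1})$; this is well defined since $\phi$ is injective, and $\mu\circ T_s^{-1}$ is a Radon probability measure because $T_s$ is weak\* continuous. As $(\mu\circ T_t^{-1})\circ T_s^{-1}=\mu\circ T_{st}^{-1}$, this is a representation, and it is affine. It is nonexpansive: if $f\in E$ with $\|f\|\le1$, then $g=f\circ T_s-f(T_sx_0)$ belongs to $E$ and $\|g\|\le1$. Constants integrate to $0$ against $\mu-\nu$, so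
$$\Big|\int f\circ T_s\,d(\mu-\nu)\Big|=\Big|\int g\,d(\mu-\nu)\Big|\le\|\phi(\mu)-\phi(\nu)\|.$$
For joint continuity, let $s_i\to s$ and $\mu_i\to\mu$ (equivalently $\phi(\mu_i)\to\phi(\mu)$), and let $f\in C(D)$. Then $f\circ T_{s_i}\to f\circ T_s$ uniformly. Otherwise, after passing to a subnet, there are $\delta>0$ and $x_i\in D$, with $x_i\to x$ weak\*, such that $|f(T_{s_i}x_i)-f(T_sx_i)|\ge\delta$; but both terms converge to $f(T_sx)$ by joint continuity. Therefore
$$\Big|\int f\circ T_{s_i}\,d\mu_i-\int f\circ T_s\,d\mu\Big|\le\|f\circ T_{s_i}-f\circ T_s\|_\infty+\Big|\int f\circ T_s\,d(\mu_i-\mu)\Big|\to0.$$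

**Step 5: conclude.** By (ii) there is a common fixed point $\phi(\mu)$, that is, $\phi(\mu\circ T_s^{-1})=\phi(\mu)$ for all $s$. As $\phi$ is injective, $\mu\circ T_s^{-1}=\mu$.

*Proof that (iii) implies (iv).* The mass of small balls does not decrease along the action, and a set of points whose small balls all have substantial mass is totally bounded.

**Step 1: measurability.** We need norm open sets to be measurable. Let $Q$ be a countable norm dense subset of $D$. A norm open subset $G$ of $D$ is the union of those closed balls, intersected with $D$, that have center in $Q$ and rational radius and whose intersection with $D$ lies in $G$. So $G$ is weak\* Borel by (W1), and norm Borel subsets of $D$ are weak\* Borel.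

**Step 2: the mass functions.** Write $B(x,r)=\{y\in D:\|y-x\|\le r\}$ and $m_k(x)=\mu(B(x,1/k))$ for $k\ge1$. We need three properties. First, $T_s$ maps $B(x,1/k)$ into $B(T_sx,1/k)$, so by invariance
$$m_k(T_sx)=\mu\big(T_s^{-1}B(T_sx,1/k)\big)\ge\mu(B(x,1/k))=m_k(x).\tag{6}$$
Second, $\{m_k\ge\eta\}$ is norm closed. If $x_n\to x$ in norm and $m_k(x_n)\ge\eta$, then for each $\epsilon>0$ we have $B(x_n,1/k)\subset B(x,1/k+\epsilon)$ for large $n$, so $\mu(B(x,1/k+\epsilon))\ge\eta$; let $\epsilon\to0$. Third, $\mu\{m_k=0\}=0$. If $m_k(x)=0$, then $x$ lies in a $\mu$-null norm open set, the open ball of radius $1/k$. The union of all $\mu$-null norm open subsets of $D$ is a countable union of them, by the Lindelöf property of the separable metric space $D$, so it is null.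

**Step 3: a norm compact set with $T_sK\subset K$.** We keep the points with substantial mass at every scale. As $\eta\downarrow0$ the sets $\{m_k<\eta\}$ decrease to $\{m_k=0\}$, so we can choose $\eta_k>0$ with $\mu\{m_k<\eta_k\}<2^{-k-1}$. In this proof let
$$K=\{x\in D:\ m_k(x)\ge\eta_k\ \text{ for all } k\ge1\}.$$
Then $\mu(K)\ge1-\sum_{k\ge1}2^{-k-1}=\frac12$. By (6), $T_sK\subset K$. By Step 2, $K$ is norm closed in $D$, so it is norm complete by (W2). If points of $K$ have mutual distances $>2/k$, the balls of radius $1/k$ about them are disjoint and have mass at least $\eta_k$ each, so there are at most $1/\eta_k$ points. Hence $K$ is totally bounded, and so norm compact.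

**Step 4: an invariant measure on $K$.** We need one in order to turn inclusions into equalities. From $K\subset T_s^{-1}K$ and $\mu(T_s^{-1}K)=\mu(K)$, these sets agree up to a $\mu$-null set. Put $\nu(A)=\mu(A\cap K)$. Then
$$\nu(T_s^{-1}A)=\mu(T_s^{-1}A\cap K)=\mu(T_s^{-1}A\cap T_s^{-1}K)=\mu(T_s^{-1}(A\cap K))=\mu(A\cap K)=\nu(A).$$
So $\nu$ is a nonzero finite invariant measure on $K$, where the norm and weak\* topologies agree by (W3).

**Step 5: the support.** Let $M$ be the support of $\nu$, the smallest closed subset of the compact metric space $K$ with full $\nu$-measure; $M\ne\emptyset$ as $\nu\ne0$. The set $K\cap T_s^{-1}M$ is closed in $K$, and $\nu(T_s^{-1}M)=\nu(M)$ is full. So $M\subset T_s^{-1}M$, that is, $T_sM\subset M$. Conversely $T_sM$ is compact, and $\nu(T_sM)=\nu(T_s^{-1}(T_sM))\ge\nu(M)$ is full, so $M\subset T_sM$. Hence $T_sM=M$ for all $s$, and $M$ is norm compact. $\square$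

## Extending the property from a subsemigroup

Condition (iv) does not mention convexity, and this makes it easy to pass from a subsemigroup to a larger semigroup.

**Theorem 4.** Let $H$ be a subsemigroup of a semitopological semigroup $S$ (with the relative topology) having $(F_{*s})$. If $S$ is topologically generated by $\{s\in S:sH\cap H\neq\emptyset\}$, then $S$ has $(F_{*s})$.

*Proof.* We verify (iv) for $S$. Let $S$ act on $D$ as in Theorem 3. The restriction of the action to $H$ satisfies the same conditions, so Theorem 3 for $H$ gives a nonempty norm compact $M\subset D$ with $T_hM=M$ for all $h\in H$. If $sh=h'$ with $h,h'\in H$, then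
$$T_sM=T_sT_hM=T_{h'}M=M.$$
By Lemma 5 the set $\{s\in S:T_sM=M\}$ is a closed subsemigroup. It contains a topologically generating set, so it is $S$. Thus (iv) holds for $S$, and Theorem 3 gives $(F_{*s})$. $\square$

For example, let $H$ be the subsemigroup of the bicyclic semigroup $\langle e,a,b\mid ab=e\rangle$ consisting of $e$ and the powers of $b$. It is commutative, hence left reversible, hence has $(F_{*s})$. Here $e$ and $b$ belong to $H$, and $a\cdot b=e\in H$, so the condition of Theorem 4 holds for the generators. This gives a second proof for the bicyclic semigroup. For $S_2$ the corresponding $H$ is the subsemigroup generated by $e,b,c$. It is not left reversible, because $bH\cap cH=\emptyset$ by (4), so for $S_2$ the isometry argument of Lemma 4 did the work.
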